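# Extending maps into nilpotent complexes: from homology to homotopy

## 1. Simply connected complexes with finitely generated homology

Throughout, $X$ is a metrizable space, $L$ is a connected CW complex, and $H_n=H_n(L)$, $\pi_n=\pi_n(L)$ are its integral homology and homotopy groups. $K(G,n)$ denotes an Eilenberg–MacLane complex, and $p$, $q$ are always primes.

**Definition 1.1.** For a CW complex $K$ we write $X\tau K$ if every map $A\to K$ defined on a closed subset $A\subseteq X$ extends to a map $X\to K$. One says that $K$ is an absolute extensor of $X$.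

For example, if $D^d\tau K$ with $K$ connected and $d\ge 1$, then, taking $A=S^{d-1}$, we see that $\pi_{d-1}(K)=0$.

A theorem of Dranishnikov (for compact $X$) and Dydak (for all metrizable $X$) says
$$X\tau L\ \Longrightarrow\ X\tau K(H_n,n)\quad\text{for all } n\ge 1. \tag{1}$$
So homology gives a list of conditions that are necessary for $X\tau L$. Assume that they all hold. Do the corresponding conditions on homotopy groups follow, that is, is $X\tau K(\pi_n,n)$ true for all $n\ge1$? This is asked for nilpotent complexes $L$ in M. Cencelj, J. Dydak, A. Mitra, A. Vavpetic, "Hurewicz-Serre Theorem in extension theory" (arXiv:math/0603748, 2006). We first answer it when $L$ is simply connected and its homology is finitely generated. For that we need a few facts, which serve us to the end.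

**Fact 1.2.** *CW complexes are absolute neighborhood extensors for metrizable spaces: a map from a closed $A\subseteq X$ to a CW complex $K$ extends to a neighborhood of $A$.* Here are the consequences that we use.

First, the homotopy extension property. Given $h:X\times\{0\}\cup A\times I\to K$, extend $h$ to an open $U\subseteq X\times I$. By compactness of $I$ there is an open $V\supseteq A$ with $V\times I\subseteq U$. Take $u:X\to I$ equal to $1$ on $A$ and $0$ off $V$. Then $(x,t)\mapsto h(x,u(x)t)$ is the required homotopy.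

Second, $X\tau K$ depends only on the homotopy type of $K$. Given $f:A\to K'$ and homotopy inverse equivalences $\varphi:K'\to K$, $\psi:K\to K'$, extend $\varphi f$ to $g:X\to K$. Then $\psi g|_A=\psi\varphi f\simeq f$, and homotopy extension produces an extension of $f$.

Third, if $X\tau K$, then $C\tau K$ for every closed $C\subseteq X$, clearly. Also $W\tau K$ for every open $W\subseteq X$. Write $W=\bigcup_{i\ge1} C_i$ with $C_i$ closed in $X$ and $C_i\subseteq\operatorname{int}C_{i+1}$, put $C_0=\emptyset$, and let a map be given on a set $D$ closed in $W$. Extend it successively from $C_i\cup(D\cap C_{i+1})$, which is closed in $X$, to $C_{i+1}$. The result is continuous because the interiors of the $C_i$ cover $W$.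

For an abelian group $B$ and $n\ge1$ we write $B\in\mathcal C_n$ if $X\tau K(B,n)$. For $Y\subseteq X$ closed, $H^k(X,Y;B)$ is Čech (equivalently, sheaf) cohomology.

**Fact 1.3** (Huber; Kuz'minov, *Homological dimension theory*, 1968). *$B\in\mathcal C_n$ if and only if $H^{n+1}(X,Y;B)=0$ for all closed $Y\subseteq X$, if and only if $H^k(X,Y;B)=0$ for all closed $Y$ and all $k\ge n+1$.* In particular $\mathcal C_n\subseteq\mathcal C_{n+1}$.

**Fact 1.4** (Dydak, *Cohomological dimension and metrizable spaces*, Trans. AMS 337 (1993), Theorem A). *If $B$ is the direct limit of a directed system of groups in $\mathcal C_n$, then $B\in\mathcal C_n$.*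

Let us see what $\mathcal C_n$ is for $X=D^d$. If $n\ge d$, every $B$ lies in $\mathcal C_n$, since cohomology vanishes above degree $d$. If $n<d$, then $D^d$ contains a closed copy of $D^{n+1}$, and $H^{n+1}(D^{n+1},S^n;B)=B$, so $B\in\mathcal C_n$ only for $B=0$. Thus for $X=D^d$ our question reads: if $H_k=0$ for $1\le k<d$, is $\pi_k=0$ for $1\le k<d$? For simply connected $L$ this is the Hurewicz theorem. For other spaces $X$ the classes $\mathcal C_n$ are finer, and we need rules for working with them.

Let $0\to B'\to B\to B''\to0$ be exact. The long exact sequence in $H^*(X,Y;-)$ and Fact 1.3 give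
$$B',B''\in\mathcal C_n\ \Rightarrow\ B\in\mathcal C_n, \tag{2}$$
$$B\in\mathcal C_n,\ B'\in\mathcal C_{n+1}\ \Rightarrow\ B''\in\mathcal C_n, \tag{3}$$
$$n\ge2,\ B\in\mathcal C_n,\ B''\in\mathcal C_{n-1}\ \Rightarrow\ B'\in\mathcal C_n. \tag{4}$$
The three pieces used are $H^{n+1}(B')\to H^{n+1}(B)\to H^{n+1}(B'')$, then $H^{n+1}(B)\to H^{n+1}(B'')\to H^{n+2}(B')$, then $H^{n}(B'')\to H^{n+1}(B')\to H^{n+1}(B)$. Moreover $\mathcal C_n$ is closed under direct summands, and under arbitrary direct sums by (2) and Fact 1.4. Note the shifts: quotients and subgroups cost one degree of information about the third group.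

**Lemma 1.5.** *If $\mathbb Z/p^k\in\mathcal C_n$ for some $k\ge1$, then all abelian $p$-groups lie in $\mathcal C_n$.*

*Proof.* The point is to get down to $\mathbb Z/p$. Let $k\ge2$; we show $\mathbb Z/p^{k-1}\in\mathcal C_n$. Consider the commutative diagram with exact rows
$$\begin{array}{ccccccccc}0&\to&\mathbb Z/p&\xrightarrow{p^{k-1}}&\mathbb Z/p^k&\to&\mathbb Z/p^{k-1}&\to&0\\ &&\downarrow{\scriptstyle =}&&\downarrow{\scriptstyle p}&&\downarrow{\scriptstyle p}&&\\ 0&\to&\mathbb Z/p&\xrightarrow{p^{k}}&\mathbb Z/p^{k+1}&\to&\mathbb Z/p^{k}&\to&0.\end{array}$$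
The connecting map $\delta:H^{n+1}(X,Y;\mathbb Z/p^{k-1})\to H^{n+2}(X,Y;\mathbb Z/p)$ of the upper row is injective, because $H^{n+1}(X,Y;\mathbb Z/p^k)=0$. By naturality $\delta$ factors through $H^{n+1}(X,Y;\mathbb Z/p^k)=0$, at the right end of the lower row. So $\delta=0$, and $H^{n+1}(X,Y;\mathbb Z/p^{k-1})=0$ for all $Y$. By descending induction $\mathbb Z/p\in\mathcal C_n$. Finite abelian $p$-groups are iterated extensions of $\mathbb Z/p$, so they lie in $\mathcal C_n$ by (2). Every abelian $p$-group is the direct limit of its finite subgroups, so Fact 1.4 finishes the proof. $\square$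

**Proposition 1.6.** *Let $L$ be simply connected with all $H_k$ finitely generated. If $H_k\in\mathcal C_k$ for $1\le k\le n$, then $\pi_n\in\mathcal C_n$.*

*Proof.* Suppose first that some $H_k$ with $1\le k\le n$ is infinite. Then $\mathbb Z$ is a direct summand of $H_k$, so $\mathbb Z\in\mathcal C_k\subseteq\mathcal C_n$. A finitely generated group $B$ fits into $0\to\mathbb Z^b\to\mathbb Z^a\to B\to0$, so $B\in\mathcal C_n$ by (3). Every abelian group is the direct limit of its finitely generated subgroups, so by Fact 1.4 every abelian group is in $\mathcal C_n$, and so is $\pi_n$.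

Suppose now that $H_1,\dots,H_n$ are finite, and let $T$ be the set of primes that divide one of their orders. The finite abelian groups whose order is a product of primes in $T$ form a Serre class. Serre's form of the Hurewicz theorem, for the simply connected $L$, says that $\pi_1,\dots,\pi_n$ belong to this class. So $\pi_n$ is a finite direct sum of $p$-groups with $p\in T$. For $p\in T$ some $H_k$ with $k\le n$ has a summand $\mathbb Z/p^j$, $j\ge1$. Hence $\mathbb Z/p^j\in\mathcal C_k\subseteq\mathcal C_n$, and all abelian $p$-groups are in $\mathcal C_n$ by Lemma 1.5. $\square$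

What changes in general? The first thing to try is to run the same proof without finite generation, replacing Serre's class by the groups allowed by $X$. This stops at once: an infinite $H_k$ may be $\mathbb Z[1/p]$, which does not have $\mathbb Z$ as a summand, and the classes $\mathcal C_n$ are not closed under subgroups. (In Section 9 there is an $X$ with $\mathbb Z[1/p]\in\mathcal C_1\subseteq\mathcal C_2$ and $\mathbb Z\notin\mathcal C_2$.) The next example shows what this does to homotopy. We write $\mathbb Z_{p^\infty}=\mathbb Z[1/p]/\mathbb Z$.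

**Example 1.7.** Let $T$ be the mapping telescope of $S^2\to S^2\to\cdots$ with all maps of degree $p$. It is simply connected, and its only reduced homology group is $H_2(T)=\mathbb Z[1/p]$. A degree $p$ map sends the Hopf class $\eta$ to $p^2\eta$, so $\pi_3(T)\cong\mathbb Z[1/p]$, with the $\eta$ of the first sphere corresponding to $1$. Put $L_0=T\cup_\eta e^4$. Then $H_2(L_0)=\mathbb Z[1/p]$, $H_3(L_0)=0$, $H_4(L_0)=\mathbb Z$. Since $\pi_4(L_0,T)\cong H_4(L_0,T)=\mathbb Z$ is generated by the class of the cell, $\pi_3(L_0)=\mathbb Z[1/p]/\mathbb Z=\mathbb Z_{p^\infty}$.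

So $H_1,H_2,H_3$ have no trace of the prime $p$ (multiplication by $p$ is bijective on them), yet $\pi_3$ is a $p$-group. Help comes from one degree higher. If $\mathbb Z[1/p]\in\mathcal C_2$ and $\mathbb Z\in\mathcal C_4$, then rule (3) with $n=3$, applied to $0\to\mathbb Z\to\mathbb Z[1/p]\to\mathbb Z_{p^\infty}\to0$, gives $\mathbb Z_{p^\infty}\in\mathcal C_3$, as wanted.

So in general we should use $H_1,\dots,H_{n+1}$ to control $\pi_n$. And there is one more change: for nilpotent $L$ the group $\pi_1$ need not be abelian, so that the rules (2)–(4) do not even apply to it.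

## 2. Nilpotent complexes, localization, and the theorems

Let $G$ be a group, with lower central series $\Gamma_1=G$, $\Gamma_{i+1}=[G,\Gamma_i]$. It is nilpotent if $\Gamma_{c+1}=1$ for some $c$. Let $I$ be the augmentation ideal of $\mathbb Z[G]$. A $G$-module $M$ is nilpotent if $I^jM=0$ for some $j$.

**Definition 2.1.** A connected CW complex $L$ is nilpotent if $\pi_1(L)$ is a nilpotent group and acts nilpotently on $\pi_n(L)$ for every $n\ge2$.

Simply connected complexes are nilpotent, and so is $K(G,1)$ for a nilpotent group $G$. The projective plane is not: the generator of $\pi_1=\mathbb Z/2$ acts on $\pi_2=\mathbb Z$ by $-1$, so $I^j\mathbb Z=2^j\mathbb Z\ne0$ for all $j$.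

Submodules, quotients and extensions of nilpotent modules are nilpotent: if $I^aM'=0$ and $I^bM''=0$ for $0\to M'\to M\to M''\to 0$, then $I^{a+b}M=0$. If $M$ is nilpotent and its coinvariants $M/IM$ vanish, then $M=IM=I^2M=\dots=0$. We use this last remark many times.

**Theorem 2.2.** *Let $X$ be metrizable, $L$ a nilpotent CW complex, $n\ge1$. If $X\tau K(H_k(L),k)$ for $1\le k\le n+1$, then $X\tau K(\pi_n(L),n)$.*

In particular the answer to the question is yes: if $X\tau K(H_n(L),n)$ for all $n\ge1$, then $X\tau K(\pi_n(L),n)$ for all $n\ge1$.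

**Theorem 2.3.** *Let $X$ be metrizable, $L$ a connected CW complex, $P_NL$ its $N$-th Postnikov stage.*

1. *($L$ arbitrary connected.) If $X\tau K(\pi_k(L),k)$ for $k\le N$, then $X\tau P_NL$ and $X\tau K(H_k(L),k)$ for $k\le N$.*
2. *If $L$ is nilpotent, the following are equivalent: (a) $X\tau K(\pi_k(L),k)$ for $k\le N$; (b) $X\tau P_NL$; (c) $X\tau K(H_k(L),k)$ for $k\le N$ and $X\tau K(H_{N+1}(L)/h\pi_{N+1}(L),N+1)$, where $h$ is the Hurewicz map. Hence $X\tau K(H_n(L),n)$ for all $n$ $\iff$ $X\tau K(\pi_n(L),n)$ for all $n$ $\iff$ $X\tau P_nL$ for all $n$. For $G$ nilpotent, $X\tau K(G,1)$ $\iff$ $X\tau K(G_{ab},1)$ and $X\tau K(H_2(G),2)$.*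
3. *If $L$ is nilpotent and $\dim X<\infty$, then $X\tau L$ $\iff$ $X\tau K(H_n(L),n)$ for all $n$.*
4. *The bound $n+1$ in Theorem 2.2 cannot be lowered to $n$ (already for $n=1$), and nilpotency cannot be dropped.*

We recall localization (Hilton–Mislin–Roitberg). A group is *$p$-divisible* if every element has a $p$-th root, and *uniquely $p$-divisible* if the root is unique. For instance $\mathbb Z_{p^\infty}$ is $p$-divisible, $\mathbb Z[1/p]$ is uniquely $p$-divisible. For a set $S$ of primes, $\mathbb Z_{(S)}\subseteq\mathbb Q$ is the ring of fractions with denominators prime to all $p\in S$; so $\mathbb Z_{(\emptyset)}=\mathbb Q$. For a nilpotent group $G$, the elements of $p$-power order form a normal subgroup $G_p$. The localization $G\to G_S$ is the universal homomorphism to a nilpotent group that is uniquely $q$-divisible for all $q\notin S$.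

**Fact 2.4.** *Let $L$ be nilpotent. There is a map $L\to L_S$ to a nilpotent complex, inducing the canonical maps to $H_i(L_S)=H_i\otimes\mathbb Z_{(S)}$ for $i\ge1$, $\pi_i(L_S)=\pi_i\otimes\mathbb Z_{(S)}$ for $i\ge2$, and $\pi_1(L_S)=\pi_1(L)_S$. The kernel of $G\to G_S$ consists of the torsion elements of order prime to $S$. In a nilpotent group without $p$-torsion, $x^p=y^p$ implies $x=y$.*

The telescope $T$ of Example 1.7 is $S^2_S$ with $S$ the set of all primes other than $p$. One consequence will be our only source of isomorphisms between homotopy and homology.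

**Lemma 2.5.** *Let $L$ be nilpotent, $S$ a set of primes (possibly empty), $r\ge1$, and $H_i\otimes\mathbb Z_{(S)}=0$ for $1\le i\le r$. Then $L_S$ is $r$-connected, and $\pi_{r+1}\otimes\mathbb Z_{(S)}\cong H_{r+1}\otimes\mathbb Z_{(S)}$.*

*Proof.* $\pi_1(L_S)$ is nilpotent with abelianization $H_1(L_S)=0$; a perfect nilpotent group is trivial. Now apply the Hurewicz theorem to the simply connected $L_S$. $\square$

## 3. Which coefficient groups force which others

The hypothesis "$H_k\in\mathcal C_k$" must be turned into statements about the few groups $\mathbb Q$, $\mathbb Z/p$, $\mathbb Z_{p^\infty}$. That is the purpose of this section.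

For an abelian group $B$ let $B_p$ be its $p$-primary torsion, $B[p]=\{b:pb=0\}$, and $\operatorname{Tor}B=\bigoplus_pB_p$. A subgroup $C\subseteq B$ is *pure* if $C\cap kB=kC$ for all $k\ge1$. (The subgroup $p\mathbb Z/p^2\subseteq\mathbb Z/p^2$ is not pure. Direct summands and $\operatorname{Tor} B$ are pure, and purity is transitive.) Four textbook facts:

1. Divisible subgroups are direct summands; a divisible $p$-group is a direct sum of copies of $\mathbb Z_{p^\infty}$.
2. An abelian $p$-group that is not divisible has a direct summand $\mathbb Z/p^k$ with $k\ge1$.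
3. A pure subgroup of bounded exponent is a direct summand.
4. If $M$ is torsion-free, then $M\otimes\mathbb Z_{p^\infty}=(M\otimes\mathbb Z[1/p])/M$ is a divisible $p$-group, and it is $0$ exactly when $pM=M$. For any $B$, $B\otimes\mathbb Z_{p^\infty}=(B/\operatorname{Tor}B)\otimes\mathbb Z_{p^\infty}$, as torsion tensored with divisible is $0$.

Recall also $\mathbb Z_{(S)}/\mathbb Z=\bigoplus_{p\notin S}\mathbb Z_{p^\infty}$.

**Lemma 3.1.** *Let $n\ge1$.*

1. *If $\mathbb Z_{p^\infty}\in\mathcal C_n$, then all divisible abelian $p$-groups lie in $\mathcal C_n$, and $\mathbb Z/p\in\mathcal C_{n+1}$.*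
2. *If $B\in\mathcal C_n$, then $\operatorname{Tor}B\in\mathcal C_n$ and $B/\operatorname{Tor}B\in\mathcal C_n$.*
3. *If $B\in\mathcal C_n$ and $pB\ne B$, then $\mathbb Z/p\in\mathcal C_n$.*
4. *If $B\in\mathcal C_n$ is not a torsion group, then all $\mathbb Q$-vector spaces lie in $\mathcal C_n$.*
5. *If $B\in\mathcal C_n$ and $B[p]\ne0$, then $\mathbb Z_{p^\infty}\in\mathcal C_n$.*

*Proof.* Write $T=\operatorname{Tor}B$, $T_p=B_p$ and $F=B/T$.

(1) The first claim is closure under direct sums. For the second, apply (4) in degree $n+1$ to $0\to\mathbb Z/p\to\mathbb Z_{p^\infty}\xrightarrow{p}\mathbb Z_{p^\infty}\to0$.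

(2) If $T_p$ is not divisible, it has a summand $\mathbb Z/p^k$, $k\ge1$. This is pure in $T_p$, hence in $T$, hence in $B$. Being bounded, it is a direct summand of $B$, so $\mathbb Z/p^k\in\mathcal C_n$, and by Lemma 1.5
$$T_p\ \text{not divisible}\ \Longrightarrow\ \text{all abelian } p\text{-groups, in particular } \mathbb Z/p \text{ and } T_p,\text{ are in } \mathcal C_n. \tag{5}$$
If $T_p$ is divisible, it is a direct summand of $B$, so $T_p\in\mathcal C_n$. Summing over $p$, $T\in\mathcal C_n\subseteq\mathcal C_{n+1}$, and (3) gives $F\in\mathcal C_n$.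

(3) By part (2), $F\in\mathcal C_n$. If $pF\ne F$, rule (3) for $0\to F\xrightarrow{p}F\to F/pF\to0$ gives $F/pF\in\mathcal C_n$. It is a nonzero vector space over the field with $p$ elements, so $\mathbb Z/p$ is a summand. If $pF=F$, then $B=pB+T$, so $T\to B/pB\ne0$ is onto and kills $pT$. Hence $pT\ne T$, so $T_p$ is not divisible, and (5) applies.

(4) $F\ne0$ is in $\mathcal C_n$. $F\otimes\mathbb Q$ is the direct limit of copies of $F$ under multiplications by $1,2,3,\dots$, so it is in $\mathcal C_n$; its summand $\mathbb Q$ is too. Take direct sums.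

(5) Here $T_p\ne0$. If $T_p$ is divisible, it is a summand of $B$ and has $\mathbb Z_{p^\infty}$ as a summand. Otherwise use (5). $\square$

**Lemma 3.2.** *Let $\mathbb Q\in\mathcal C_n$, and $\mathbb Z_{p^\infty}\in\mathcal C_n$ for all $p$ in a set $l$ of primes. Then every torsion-free group $M$ that is $p$-divisible for all $p\notin l$ lies in $\mathcal C_{n+1}$.*

*Proof.* By fact 4, $M\otimes\mathbb Q/\mathbb Z=\bigoplus_{p\in l}M\otimes\mathbb Z_{p^\infty}$, a sum of divisible $p$-groups with $p\in l$, hence in $\mathcal C_n$. Apply (4) in degree $n+1$ to $0\to M\to M\otimes\mathbb Q\to M\otimes\mathbb Q/\mathbb Z\to0$. $\square$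

**Lemma 3.3.** *If $F\in\mathcal C_n$ and $M$ is torsion-free, then $F\otimes M\in\mathcal C_n$.*

*Proof.* $M$ is the direct limit of its finitely generated subgroups, which are free. So $F\otimes M$ is a direct limit of finite powers of $F$. Use Fact 1.4. $\square$

## 4. The first degree with mod $p$ homology

From now on $L$ is nilpotent and $G=\pi_1(L)$. We treat one prime at a time. Proposition 1.6 tells us that as soon as $\mathbb Z/p\in\mathcal C_k$ for some $k\le n$, the $p$-torsion of $\pi_n$ is harmless. So the question is how the homotopy looks before the prime $p$ appears in homology, and at the border.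

**Definition 4.1.** Let $m_p\in\{1,2,\dots,\infty\}$ be the least $i\ge1$ with $H_i(L;\mathbb Z/p)\ne0$.

By universal coefficients,
$$H_i(L;\mathbb Z/p)\cong H_i/pH_i\ \oplus\ H_{i-1}[p]. \tag{6}$$
Therefore, with $m=m_p$ and $i\ge1$: $H_i$ is $p$-divisible for $i\le m-1$ and uniquely $p$-divisible for $i\le m-2$; $m=1$ if and only if $pH_1\ne H_1$; and if $m<\infty$, then $pH_m\ne H_m$, or $m\ge2$ and $H_{m-1}[p]\ne0$. For the complex $L_0$ of Example 1.7, $m_p=4$, because $H_4=\mathbb Z$ is not $p$-divisible. There $\pi_{m_p-1}=\mathbb Z_{p^\infty}$.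

The first proposition says what the hypothesis on $X$ tells us at $m_p$.

**Proposition 4.2.** *Let $m=m_p<\infty$ and $H_k\in\mathcal C_k$ for $1\le k\le m$.*

1. *$\mathbb Z/p\in\mathcal C_m$.*
2. *If $m\ge2$ and $H_{m-1}[p]\ne0$, then $\mathbb Z_{p^\infty}\in\mathcal C_{m-1}$.*
3. *If $m\ge2$, $\mathbb Q\in\mathcal C_{m-1}$ and $H_m\otimes\mathbb Z_{p^\infty}\ne0$, then $\mathbb Z_{p^\infty}\in\mathcal C_{m-1}$.*

*Proof.* (2) is Lemma 3.1(5) for $B=H_{m-1}$. (1) If $pH_m\ne H_m$, use Lemma 3.1(3). Otherwise $m\ge2$ and $H_{m-1}[p]\ne0$; by (2), $\mathbb Z_{p^\infty}\in\mathcal C_{m-1}$, and Lemma 3.1(1) gives $\mathbb Z/p\in\mathcal C_m$. (3) This is the computation of Example 1.7. Let $F'=H_m/\operatorname{Tor}H_m$, which is in $\mathcal C_m$ by Lemma 3.1(2). In $0\to F'\to F'\otimes\mathbb Q\to F'\otimes\mathbb Q/\mathbb Z\to0$ the middle term is in $\mathcal C_{m-1}$, so the last one is in $\mathcal C_{m-1}$ by rule (3) in degree $m-1$. Its summand $F'\otimes\mathbb Z_{p^\infty}=H_m\otimes\mathbb Z_{p^\infty}$ is a nonzero sum of copies of $\mathbb Z_{p^\infty}$.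 $\square$

The second proposition has no $X$ in it. It transports divisibility from homology to homotopy.

**Proposition 4.3.** *Let $m=m_p\ge2$.*

1. *$\pi_i$ is $p$-divisible for $1\le i\le m-1$, and uniquely $p$-divisible for $1\le i\le m-2$.*
2. *If $m<\infty$, $H_{m-1}[p]=0$ and $H_m\otimes\mathbb Z_{p^\infty}=0$, then $(\pi_{m-1})_p=0$ and $\pi_m\otimes\mathbb Z_{p^\infty}=0$.*

*Proof.* The plan is to compare $L$ with $L'=L_S$, $S$ the set of all primes other than $p$; so $L'$ is obtained by inverting $p$, and $\mathbb Z_{(S)}=\mathbb Z[1/p]$. Using a mapping cylinder, let $L\to L'$ be an inclusion. We show that the pair $(L',L)$ is highly connected.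

**Step 1: relative homology.** We compute $H_i(L',L)$ from the homology of $L$. The map $H_i\to H_i\otimes\mathbb Z[1/p]$ has kernel $(H_i)_p$ and cokernel $H_i\otimes\mathbb Z_{p^\infty}$. So for $i\ge2$
$$0\to H_i\otimes\mathbb Z_{p^\infty}\to H_i(L',L)\to(H_{i-1})_p\to0, \tag{7}$$
and $H_1(L',L)=H_1\otimes\mathbb Z_{p^\infty}$. For $i\le m-1$ the group $H_i$ is $p$-divisible, so $H_i\otimes\mathbb Z_{p^\infty}=0$ by fact 4, and $(H_{i-1})_p=0$ when $i\ge2$. Hence $H_i(L',L)=0$ for $1\le i\le m-1$.

**Step 2: $(L',L)$ is $1$-connected, and $\pi_1(L')=G/G_p$.** We need that $G\to\pi_1(L')$ is onto. Since $m\ge2$, $H_1=G_{ab}$ is $p$-divisible. The iterated commutator induces a surjective homomorphism $H_1^{\otimes j}\to\Gamma_j/\Gamma_{j+1}$, so all these quotients are $p$-divisible. We claim that $G/\Gamma_{j+1}$ is $p$-divisible, by induction on $j$. Let $x\in G/\Gamma_{j+1}$. By induction $x=y^pc$ with $c$ in the central subgroup $\Gamma_j/\Gamma_{j+1}$. Write $c=d^p$ with $d$ in the same subgroup; then $x=(yd)^p$. As $G$ is nilpotent, $G$ is $p$-divisible.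 The same induction, applied to the groups $\Gamma_j/\Gamma_{i+1}$ with $i\ge j$, shows
$$pH_1=H_1\ \Longrightarrow\ \text{every } \Gamma_j \text{ is } p\text{-divisible}. \tag{8}$$
The quotient $G/G_p$ is $p$-divisible and has no $p$-torsion (if $x^p\in G_p$, then $x\in G_p$). By Fact 2.4 its $p$-th roots are unique. Every homomorphism from $G$ to a uniquely $p$-divisible nilpotent group kills $G_p$. So $G\to G/G_p$ has the universal property of the localization, and $\pi_1(L')=G/G_p$. In particular $G\to\pi_1(L')$ is onto.

**Step 3: if $k\ge2$, $(L',L)$ is $(k-1)$-connected and $H_k(L',L)=0$, then $\pi_k(L',L)=0$.** This is what allows an induction. By the relative Hurewicz theorem (Hatcher, *Algebraic Topology*, Thm 4.32), $H_k(L',L)$ is the quotient of $\pi_k(L',L)$ by the normal subgroup generated by the elements $(g\cdot x)x^{-1}$ with $g\in G$.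

Let $k\ge3$. The long exact sequence of the pair gives an exact sequence of $G$-modules
$$0\to\operatorname{coker}(\pi_k(L)\to\pi_k(L'))\to\pi_k(L',L)\to\ker(\pi_{k-1}(L)\to\pi_{k-1}(L'))\to0. \tag{9}$$
$G$ acts nilpotently on $\pi_k(L')$, through $\pi_1(L')$, because $L'$ is nilpotent; and on $\pi_{k-1}(L)$, because $L$ is nilpotent. So $M=\pi_k(L',L)$ is a nilpotent $G$-module. Its coinvariants $M/IM=H_k(L',L)$ vanish, hence $M=0$.

Let $k=2$. The boundary map $\pi_2(L',L)\to\ker(G\to\pi_1(L'))=G_p$ is onto and turns the action of $G$ into conjugation. Since $H_2(L',L)=0$, the group $\pi_2(L',L)$ is generated, as a normal subgroup of itself, by the elements $(g\cdot x)x^{-1}$. Their images are commutators $[g,\partial x]$, so $G_p=[G,G_p]$. Iterating, $G_p\subseteq\Gamma_j$ for all $j$, whence $G_p=1$. Thus $\pi_2(L',L)=\operatorname{coker}(\pi_2(L)\to\pi_2(L'))$ is a nilpotent $G$-module with vanishing coinvariants, so it is $0$.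

**Step 4: part 1.** We read off divisibility. By Steps 1–3 and induction, $(L',L)$ is $(m-1)$-connected. So $\pi_i(L)\to\pi_i(L')$ is an isomorphism for $i\le m-2$ and onto for $i=m-1$. The groups $\pi_i(L')$ are uniquely $p$-divisible, which settles $i\le m-2$ (and all $i$ if $m=\infty$). For $i=m-1=1$, $G$ is $p$-divisible by Step 2. Let $3\le m<\infty$ and $i=m-1$. The module $M=\pi_m(L',L)$ is nilpotent by (9) with $k=m$, and its coinvariants are $H_m(L',L)$. In (7) with $i=m$ both ends are $p$-divisible: the first clearly, the last because $H_{m-1}$ is $p$-divisible and a $p$-th root of an element of $p$-power order has $p$-power order. So $H_m(L',L)$ is $p$-divisible, and $M/pM$ is a nilpotent module whose coinvariants vanish. Hence $M=pM$. By (9), $M$ maps onto $\ker(\pi_{m-1}\to\pi_{m-1}\otimes\mathbb Z[1/p])=(\pi_{m-1})_p$, which is therefore $p$-divisible. By surjectivity in degree $m-1$, $\pi_{m-1}/(\pi_{m-1})_p\cong\pi_{m-1}\otimes\mathbb Z[1/p]$ is $p$-divisible as well. So $\pi_{m-1}$ is $p$-divisible.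

**Step 5: part 2.** Here we gain one more degree. By (7), $H_m(L',L)=0$, so $\pi_m(L',L)=0$ by Step 3. Hence $\pi_{m-1}(L)\to\pi_{m-1}(L')$ is injective, and its kernel is $(\pi_{m-1})_p$ (for $m=2$ this is $G_p$). Also $\pi_m(L)\to\pi_m\otimes\mathbb Z[1/p]$ is onto, and its cokernel is $\pi_m\otimes\mathbb Z_{p^\infty}$. $\square$

## 5. The torsion of $\pi_n$

We begin the proof of Theorem 2.2. In Sections 5, 6 and 8 we assume
$$H_k\in\mathcal C_k\quad\text{for }1\le k\le n+1. \tag{10}$$
For $n=1$, $(\pi_1)_p$ means $G_p$. The purpose of this section is to place the torsion of $\pi_n$ in $\mathcal C_n$. The first lemma is about primes that appear late in homology; we need it for $n=1$ too.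

**Lemma 5.1.** *Let $n\ge1$. If $m_p\ge n+1$ and $(\pi_n)_p\ne0$, then $\mathbb Z_{p^\infty}\in\mathcal C_n$.*

*Proof.* If $m_p\ge n+2$, then $\pi_n$ is uniquely $p$-divisible by Proposition 4.3(1), so $(\pi_n)_p=0$, against the assumption. So $m_p=n+1$. If $H_n[p]\ne0$, Proposition 4.2(2) gives $\mathbb Z_{p^\infty}\in\mathcal C_n$.

Let $H_n[p]=0$. Then $H_1,\dots,H_n$ are uniquely $p$-divisible. Since $(\pi_n)_p\ne0$, Proposition 4.3(2) shows $H_{n+1}\otimes\mathbb Z_{p^\infty}\ne0$. We would like to apply Proposition 4.2(3) with $m=n+1$; for this it remains to see that $\mathbb Q\in\mathcal C_n$. If not, Lemma 3.1(4) says that every group in $\mathcal C_n$ is torsion. So $H_1,\dots,H_n$ are torsion, and without $p$-torsion, that is, $H_i\otimes\mathbb Z_{(p)}=0$ for $1\le i\le n$. By Lemma 2.5 with $S=\{p\}$, $\pi_n(L_{(p)})=0$. But $(\pi_n)_p$ injects into $\pi_n(L_{(p)})$ by Fact 2.4, a contradiction. So $\mathbb Q\in\mathcal C_n$, and Proposition 4.2(3) gives $\mathbb Z_{p^\infty}\in\mathcal C_n$. $\square$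

**Lemma 5.2.** *If $n\ge2$, then $\operatorname{Tor}\pi_n\in\mathcal C_n$.*

*Proof.* It suffices that $(\pi_n)_p\in\mathcal C_n$ for each $p$. If $m_p\le n$, then $\mathbb Z/p\in\mathcal C_{m_p}\subseteq\mathcal C_n$ by Proposition 4.2(1), and Lemma 1.5 applies. If $m_p\ge n+1$, then $\pi_n$ is $p$-divisible by Proposition 4.3(1), so $(\pi_n)_p$ is a divisible $p$-group. If it is nonzero, it is in $\mathcal C_n$ by Lemma 5.1 and Lemma 3.1(1). $\square$

## 6. $\pi_n$ modulo torsion, for $n\ge2$

Let $n\ge2$ and $P=\pi_n/\operatorname{Tor}\pi_n$. We want $P\in\mathcal C_n$. The natural attempt is to embed $P$ in $P\otimes\mathbb Q$ and use rule (4). This requires $P\otimes\mathbb Z_{p^\infty}\in\mathcal C_{n-1}$ for all $p$, and it stops at the primes where $\mathbb Z_{p^\infty}\notin\mathcal C_{n-1}$. The way out is to invert only the good primes. At the bad primes the hypothesis turns out to be so restrictive that the Hurewicz theorem computes $\pi_n$.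

**Proposition 6.1.** *If $n\ge2$, then $P\in\mathcal C_n$. Consequently $\pi_n\in\mathcal C_n$.*

*Proof.* Let $P\ne0$ and $l=\{p:pP\ne P\}$.

**Step 1: $\mathbb Q\in\mathcal C_n$.** This is needed to handle rational vector spaces. If it failed, $H_1,\dots,H_n$ would be torsion by Lemma 3.1(4). Lemma 2.5 with $S=\emptyset$ and $r=n$ would give $\pi_n\otimes\mathbb Q=0$, contradicting $P\ne0$.

**Step 2: inverting the good primes.** We reduce to a localization of $P$. Let
$$l'=\{p\in l:\mathbb Z_{p^\infty}\in\mathcal C_{n-1}\},\qquad l''=l\setminus l',\qquad P''=P\otimes\mathbb Z_{(l'')}.$$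
Tensoring $0\to\mathbb Z\to\mathbb Z_{(l'')}\to\bigoplus_{p\notin l''}\mathbb Z_{p^\infty}\to0$ with the torsion-free group $P$, and using $P\otimes\mathbb Z_{p^\infty}=0$ for $p\notin l$, we get
$$0\to P\to P''\to\bigoplus_{p\in l'}P\otimes\mathbb Z_{p^\infty}\to0. \tag{11}$$
The last term is in $\mathcal C_{n-1}$ by Lemma 3.1(1). So by rule (4) it suffices that $P''\in\mathcal C_n$. If $l''=\emptyset$, then $P''$ is a $\mathbb Q$-vector space, in $\mathcal C_n$ by Step 1. Let $l''\ne\emptyset$.

**Step 3: homology at a bad prime.** We show that for $p\in l''$ the groups $H_1,\dots,H_{n-1}$ are torsion groups without $p$-torsion. Since $P$ is not $p$-divisible, neither is $\pi_n$, so $m_p\le n$ by Proposition 4.3(1). If $m_p\le n-1$, Proposition 4.2(1) gives $\mathbb Z/p\in\mathcal C_{n-1}$, and then $\mathbb Z_{p^\infty}\in\mathcal C_{n-1}$ by Lemma 1.5, contrary to $p\in l''$. So $m_p=n$. By Proposition 4.2(2), $H_{n-1}[p]=0$, for the same reason. So $H_1,\dots,H_{n-1}$ are uniquely $p$-divisible, and in particular without $p$-torsion.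

By fact 4, $\pi_n\otimes\mathbb Z_{p^\infty}=P\otimes\mathbb Z_{p^\infty}\ne0$. So Proposition 4.3(2), with $m=n$, gives $H_n\otimes\mathbb Z_{p^\infty}\ne0$. If $\mathbb Q$ were in $\mathcal C_{n-1}$, Proposition 4.2(3) would give $\mathbb Z_{p^\infty}\in\mathcal C_{n-1}$, again contrary to $p\in l''$. So $\mathbb Q\notin\mathcal C_{n-1}$. Since $H_i\in\mathcal C_i\subseteq\mathcal C_{n-1}$ for $i\le n-1$, Lemma 3.1(4) shows that $H_1,\dots,H_{n-1}$ are torsion.

**Step 4: the Hurewicz theorem at all bad primes at once.** We identify $P''$. Step 3 holds for every $p\in l''$, so $H_i\otimes\mathbb Z_{(l'')}=0$ for $1\le i\le n-1$. By Lemma 2.5 with $S=l''$ and $r=n-1$, $\pi_n\otimes\mathbb Z_{(l'')}\cong H_n\otimes\mathbb Z_{(l'')}$. Dividing both sides by their torsion,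
$$P''\cong(H_n/\operatorname{Tor}H_n)\otimes\mathbb Z_{(l'')},$$
which is in $\mathcal C_n$ by Lemma 3.1(2) and Lemma 3.3. So $P\in\mathcal C_n$. With Lemma 5.2 and rule (2), $\pi_n\in\mathcal C_n$. $\square$

This proves Theorem 2.2 for $n\ge2$.

## 7. Absolute extensors and fibrations

For $n=1$ we must build $K(G,1)$ from Eilenberg–MacLane complexes of abelian groups, so we need to know how $X\tau(-)$ behaves in fibrations.

**Lemma 7.1.** *Let $E\to B$ be a map of connected CW complexes with homotopy fiber of the homotopy type of a CW complex $F$ (this is automatic, by Milnor). If $X\tau B$ and $X\tau F$, then $X\tau E$.*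

The natural proof extends to $B$ first and then lifts, piece by piece, over sets where the fibration is trivial. The delicate point is that the fibration is only *fiber homotopically* trivial there: correcting by a vertical homotopy requires that the partial lift be defined on a neighborhood of the set on which it is to be kept. Dold's section extension theorem (*Partitions of unity in the theory of fibrations*, Ann. of Math. 78 (1963), Prop. 2.3 and Thm. 2.7) handles this. In our situation here is a direct argument.

*Proof.* **Step 1: turning the extension problem into a section problem.** Replace the map by a Hurewicz fibration $q:\bar E\to B$, with a homotopy equivalence $\varphi:E\to\bar E$ over $B$ and a homotopy inverse $\psi$. Let $f:A\to E$, with $A\subseteq X$ closed. By Fact 1.2, $f$ extends to $\tilde f:N_0\to E$ with $N_0$ a closed neighborhood of $A$. As $X\tau B$, the map $q\varphi\tilde f$ extends to $g:X\to B$. The fibration $\mathcal E=g^*\bar E\to X$ has the section $s_0$ over $N_0$ given by $\varphi\tilde f$. It suffices to find a section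 $s$ of $\mathcal E$ over $X$ with $s=s_0$ on $A$. It gives $h:X\to\bar E$ with $h|_A=\varphi f$. Then $\psi h|_A\simeq f$, and $f$ extends to $X$ by homotopy extension.

**Step 2: a countable trivializing cover.** We want only countably many pieces. $B$ is locally contractible, so each of its points has an open neighborhood $V$ with $V\hookrightarrow B$ null-homotopic. Over such $V$, $q$ is fiber homotopy equivalent to $V\times F$: null-homotopic maps induce fiber homotopically trivial fibrations, and all fibers have the homotopy type of $F$ as $B$ is connected. So $\mathcal E$ is fiber homotopically trivial with fiber $F$ over each open subset of $g^{-1}(V)$. By Stone's theorem, the cover of $X$ by the sets $g^{-1}(V)$ has an open refinement that is a union of countably many families, each consisting of disjoint sets. Let $W_k$ be the union of the $k$-th family, $k\ge1$. Then $\mathcal E$ is fiber homotopically trivial with fiber $F$ over $W_k$, since it is so over each of the disjoint open pieces. As $X$ is paracompact and normal, there is a locally finite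 closed cover $\{D_k\}$ of $X$ with $D_k\subseteq W_k$. Put $A_0=A$ and $A_k=A\cup D_1\cup\dots\cup D_k$.

**Step 3: extending over one more piece.** Let $s_k$ be a section over a closed neighborhood $N_k$ of $A_k$. We construct a section $s_{k+1}$ over a closed neighborhood $N_{k+1}$ of $A_{k+1}$ with $s_{k+1}=s_k$ on $A_k$. Write $W=W_{k+1}$, $D=D_{k+1}$, and choose closed neighborhoods $N''$, $N'$ of $A_k$ with
$$A_k\subseteq\operatorname{int}N''\subseteq N''\subseteq\operatorname{int}N'\subseteq N'\subseteq N_k.$$
Over $W$ take mutually inverse fiber homotopy equivalences $\alpha:\mathcal E|_W\to W\times F$ and $\beta$, and a vertical homotopy $h_t$ with $h_0=\beta\alpha$, $h_1=\operatorname{id}$. Since $W\tau F$ by Fact 1.2, the section $\alpha s_k$ of $W\times F$ over $N'\cap W$, which is closed in $W$, extends to a section $u$ over $W$. Then $\beta u$ is a section of $\mathcal E$ over $W$ with $\beta u=\beta\alpha s_k$ on $N'\cap W$. Let $t:X\to[0,1]$ be $1$ on $N''$ and $0$ off $\operatorname{int}N'$. Put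
$$s'(x)=\begin{cases}h_{t(x)}(s_k(x)),&x\in N'\cap W,\\ \beta u(x),&x\in W\setminus\operatorname{int}N'.\end{cases}$$
Both sets are closed in $W$, and where they meet $t=0$, so that both formulas give $\beta\alpha s_k$. So $s'$ is a section over $W$, and $s'=s_k$ on $N''\cap W$. Choose a closed neighborhood $Q$ of $D$ in $X$ with $Q\subseteq W$. Let $N_{k+1}=N''\cup Q$, and let $s_{k+1}$ be $s_k$ on $N''$ and $s'$ on $Q$. The definitions agree on $N''\cap Q$, so $s_{k+1}$ is continuous.

**Step 4: the limit.** Start with $s_0$ over $N_0$ and define $s=s_k$ on $A_k$; this is consistent by Step 3. The cover $\{D_k\}$ is locally finite, so every point has a neighborhood that meets only finitely many $D_k$, hence lies in some $A_k$. So $s$ is defined and continuous on $X$, and $s=s_0$ on $A$. $\square$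

## 8. The fundamental group

Now let $n=1$ in (10): $A:=H_1=G_{ab}\in\mathcal C_1$ and $H_2\in\mathcal C_2$. Let $F=A/\operatorname{Tor}A$, which is in $\mathcal C_1$ by Lemma 3.1(2), and $C_i=\Gamma_i/\Gamma_{i+1}$. The plan is to show that all the abelian groups $C_i$ are in $\mathcal C_1$ and then to climb the lower central series with Lemma 7.1. We know $C_1=A\in\mathcal C_1$. For $i\ge2$ we have the surjective homomorphism $A^{\otimes i}\to C_i$, but a quotient of a group in $\mathcal C_1$ is in $\mathcal C_1$ only if the kernel is controlled.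

**Proposition 8.1.** *$C_i\in\mathcal C_1$ for all $i\ge1$.*

*Proof.* Let $i\ge2$.

**Step 1: $\operatorname{Tor}C_i\in\mathcal C_1$.** We treat each $(C_i)_p$. If $pA\ne A$, then $\mathbb Z/p\in\mathcal C_1$ by Lemma 3.1(3), and $(C_i)_p\in\mathcal C_1$ by Lemma 1.5. Let $pA=A$, that is, $m_p\ge2$. Then $C_i$ is $p$-divisible as a quotient of $A^{\otimes i}$, so $(C_i)_p$ is a divisible $p$-group. Suppose that it is nonzero. We claim that $G_p\ne1$. Assume $G_p=1$, and let $x\in\Gamma_i$ with $x^p\in\Gamma_{i+1}$. By (8), $x^p=y^p$ for some $y\in\Gamma_{i+1}$. Roots are unique in $G$ by Fact 2.4, so $x=y\in\Gamma_{i+1}$. This means $C_i[p]=0$, a contradiction. So $G_p\ne1$, and Lemma 5.1 with $n=1$ gives $\mathbb Z_{p^\infty}\in\mathcal C_1$. By Lemma 3.1(1), $(C_i)_p\in\mathcal C_1$. Now sum over $p$.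

**Step 2: $M:=C_i/\operatorname{Tor}C_i\in\mathcal C_1$.** Here we control the kernel. Let $M\ne0$. The map $A^{\otimes i}\to F^{\otimes i}$ is onto and becomes an isomorphism after tensoring with $\mathbb Q$, so its kernel is torsion. As $M$ is torsion-free, $A^{\otimes i}\to C_i\to M$ factors through a surjection $F^{\otimes i}\to M$; let $K$ be its kernel. Since $M\ne0$, $F\ne0$, and $\mathbb Q\in\mathcal C_1$ by Lemma 3.1(4). Let $l=\{p:pF\ne F\}$.

For $p\in l$, $\mathbb Z/p\in\mathcal C_1$ by Lemma 3.1(3), so $\mathbb Z_{p^\infty}\in\mathcal C_1$ by Lemma 1.5. For $p\notin l$, $F^{\otimes i}$ is $p$-divisible, and $K$ is too: if $k\in K$, write $k=pf$ with $f\in F^{\otimes i}$; the image of $f$ in the torsion-free group $M$ is killed by $p$, so it is $0$, and $f\in K$. Since $K$ is torsion-free, Lemma 3.2 with $n=1$ gives $K\in\mathcal C_2$. By Lemma 3.3, $F^{\otimes i}=F\otimes F^{\otimes(i-1)}\in\mathcal C_1$. Rule (3) applied to $0\to K\to F^{\otimes i}\to M\to0$ yields $M\in\mathcal C_1$.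

By rule (2), $C_i\in\mathcal C_1$. $\square$

*End of the proof of Theorem 2.2.* The map $K(G/\Gamma_{i+1},1)\to K(G/\Gamma_i,1)$ has homotopy fiber $K(C_i,1)$. Start from $G/\Gamma_2=A$, for which $X\tau K(A,1)$. By Lemma 7.1, Proposition 8.1 and induction, $X\tau K(G/\Gamma_{i+1},1)$ for all $i$. Since $\Gamma_{c+1}=1$ for some $c$, we get $X\tau K(\pi_1(L),1)$. $\blacksquare$

## 9. Postnikov stages, finite-dimensional $X$, and two counterexamples

We prove the four parts of Theorem 2.3 in turn.

**Part 1: from homotopy groups to $P_NL$ and homology, $L$ arbitrary connected.** $P_1L=K(\pi_1,1)$, and $P_kL\to P_{k-1}L$ has homotopy fiber $K(\pi_k,k)$. So Lemma 7.1 and induction give $X\tau P_NL$. Now (1), applied to $P_NL$, gives $X\tau K(H_k(P_NL),k)$ for all $k$, and $H_k(P_NL)=H_k(L)$ for $k\le N$.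

**Part 2: the equivalences for nilpotent $L$.** We first compute one more homology group of $P_NL$. It arises from $L$ by attaching cells of dimension at least $N+2$, with the $(N+2)$-cells attached along generators of the $\pi_1(L)$-module $\pi_{N+1}(L)$. So $H_k(P_NL)=H_k(L)$ for $k\le N$. In
$$H_{N+2}(P_NL,L)\to H_{N+1}(L)\to H_{N+1}(P_NL)\to H_{N+1}(P_NL,L)=0$$
the first group is generated by the $(N+2)$-cells, which go to the Hurewicz images of their attaching maps. As $h(g\cdot x)=h(x)$ for $g\in\pi_1(L)$, these images generate $h\pi_{N+1}(L)$, and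
$$H_{N+1}(P_NL)=H_{N+1}(L)/h\pi_{N+1}(L). \tag{12}$$
Moreover $P_NL$ is nilpotent, and $\pi_n(P_NL)=\pi_n(L)$ for $n\le N$. Now (a)$\Rightarrow$(b) is Part 1. (b)$\Rightarrow$(c) is (1) applied to $P_NL$, with (12). And (c)$\Rightarrow$(a) is Theorem 2.2 applied to $P_NL$ for each $n\le N$, since it uses only $H_k(P_NL)$ with $k\le n+1\le N+1$.

For the statement about all $n$: the homology conditions imply the homotopy conditions by Theorem 2.2; these imply the homology conditions by Part 1; and the homotopy conditions for all $n$ are equivalent to $X\tau P_nL$ for all $n$ by (a)$\Leftrightarrow$(b). The statement on $K(G,1)$ is (a)$\Leftrightarrow$(c) for $L=K(G,1)$, $N=1$, where $\pi_2=0$.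

**Part 3: $X\tau L$ itself, when $\dim X<\infty$.** The implication "$\Rightarrow$" is (1). Conversely, let $X\tau K(H_n(L),n)$ for all $n$, and $\dim X\le d$ with $1\le d<\infty$. By Theorem 2.2 and Part 1, $X\tau P_dL$. The homotopy fiber of $L\to P_dL$ has the homotopy type of a CW complex $F$ and is $d$-connected, because $L\to P_dL$ is an isomorphism on $\pi_k$ for $k\le d$ and $\pi_{d+1}(P_dL)=0$. A CW complex is homotopy equivalent to a metrizable ANR. By the Kuratowski–Dugundji theorem, a $d$-connected metrizable ANR is an absolute extensor of the metrizable space $X$ of dimension at most $d$. The argument for homotopy invariance in Fact 1.2 uses homotopy extension only for maps into $F$, so $X\tau F$. By Lemma 7.1, $X\tau L$.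

**Part 4, first half: degrees $\le n$ do not suffice, already for $n=1$.** Let $R=\mathbb Z[1/p]$, and let $H$ be the Heisenberg group over $R$: triples $(a,b,c)\in R^3$ with product $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$. Commutators are
$$[(a,b,c),(a',b',c')]=(0,0,ab'-a'b), \tag{13}$$
so the center is $\{(0,0,c)\}\cong R$, and it equals $[H,H]$. Let $G=H/\mathbb Z$ with $\mathbb Z\subset R=Z(H)$, and $L=K(G,1)$. Then $G_{ab}=R^2$, $\Gamma_2G=R/\mathbb Z=\mathbb Z_{p^\infty}$ and $\Gamma_3G=1$. We look for an $X$ with $H_1(L)=R^2\in\mathcal C_1$ for which $X\tau K(G,1)$ fails.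

Write $\dim_BX\le n$ for $B\in\mathcal C_n$. By Dranishnikov's realization theorem (*Homological dimension theory*, Russian Math. Surveys 43:4 (1988)), there is a compact metrizable $X$ with
$$\dim_{\mathbb Q}X=1,\qquad \dim_{\mathbb Z_{(q)}}X=\dim_{\mathbb Z/q}X=\dim_{\mathbb Z_{q^\infty}}X=1\ \ (q\ne p),$$
$$\dim_{\mathbb Z_{p^\infty}}X=\dim_{\mathbb Z/p}X=2,\qquad \dim_{\mathbb Z_{(p)}}X=3,$$
provided that these values satisfy Bockstein's inequalities. For a prime $r$, and with $d_B=\dim_BX$, these are
$$d_{\mathbb Z_{r^\infty}}\le d_{\mathbb Z/r}\le d_{\mathbb Z_{r^\infty}}+1,\quad d_{\mathbb Z/r}\le d_{\mathbb Z_{(r)}},\quad d_{\mathbb Q}\le d_{\mathbb Z_{(r)}},$$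
$$d_{\mathbb Z_{(r)}}\le\max(d_{\mathbb Q},d_{\mathbb Z_{r^\infty}}+1),\quad d_{\mathbb Z_{r^\infty}}\le\max(d_{\mathbb Q},d_{\mathbb Z_{(r)}}-1).$$
For $r=p$ they read $2\le2\le3$, $2\le3$, $1\le3$, $3\le\max(1,3)$, $2\le\max(1,2)$. For $r=q\ne p$ they read $1\le1\le2$, $1\le1$, $1\le1$, $1\le\max(1,2)$, $1\le\max(1,0)$. All hold. By Bockstein's theorem $\dim_RX$ is the maximum of $\dim_{\mathbb Q}X$ and the $\dim_{\mathbb Z_{(q)}}X$ with $q\ne p$, so $\dim_RX=1$ and $H_1(L)\in\mathcal C_1$.

Next we compute what $H_2(G)$ demands. The five-term exact sequence of $1\to\Gamma_2G\to G\to G_{ab}\to1$ gives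
$$H_2(G)\to\Lambda^2G_{ab}\to\Gamma_2G/\Gamma_3G\to0,$$
the second map being, up to sign, the commutator. Now $\Lambda^2R=0$, because any two elements of $R$ are integral multiples of a common one, so $\Lambda^2(R^2)=R\otimes R=R$ via the determinant. By (13) the second map is, up to sign, the projection $R\to R/\mathbb Z$. So $H_2(G)$ maps onto its kernel $\mathbb Z$, and $\mathbb Z$ is a direct summand of $H_2(G)$.

Suppose $X\tau K(G,1)$. By (1), $H_2(G)\in\mathcal C_2$, hence $\mathbb Z\in\mathcal C_2$. As $\mathbb Q\in\mathcal C_1$, rule (3) for $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ gives $\mathbb Q/\mathbb Z\in\mathcal C_1$, and so $\mathbb Z_{p^\infty}\in\mathcal C_1$. This contradicts $\dim_{\mathbb Z_{p^\infty}}X=2$. So $X\tau K(\pi_1(L),1)$ fails although $X\tau K(H_1(L),1)$ holds. The argument also shows that $\mathbb Z\notin\mathcal C_2$ for this $X$, while $\mathbb Z[1/p]\in\mathcal C_1$, as was promised after Proposition 1.6.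

**Part 4, second half: nilpotency is needed.** Let $G\ne1$ be an acyclic group, for example Higman's four-generator group, and $L=K(G,1)$. Then $H_n(L)=0$ for all $n\ge1$, so $X\tau K(H_n(L),n)$ holds for every $X$ and $n$. But for $X=D^2$ and $A=\partial D^2$, $X\tau K(\pi_1(L),1)$ would mean that every loop in $K(G,1)$ is null-homotopic, that is, $G=1$. $\blacksquare$
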